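# Three Borel colors for a reflection graph, and the equality $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)$

## 1. The reflection graph of a finite set

Let $G$ be an abelian topological group, written additively, and let $C\subset G$ be finite and nonempty. The main example is $G=\mathbb R^n$. In general we assume that $G$ is separable and metrizable and that $\{x\in G:2x=0\}$ is countable; in $\mathbb R^n$ this last set is $\{0\}$. The point reflection at $c$ is the map $x\mapsto 2c-x$.

**Definition (reflection graph).** The reflection graph of $C$ has vertex set $G$, and joins $x$ to $2c-x$ for all $x\in G$ and $c\in C$.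

**Example A.** Let $G=\mathbb R$ and $C=\{0,1\}$. A point $x$ has the neighbors $-x$ and $2-x$. If $x\notin\mathbb Z$, the connected component of $x$ is a two-way infinite path
$$\dots,\ x-2,\ 2-x,\ x,\ -x,\ x+2,\ -x-2,\ \dots$$
At an integer the graph degenerates: $0$ and $1$ are joined to themselves.

**Example B.** Let $G=\mathbb R$ and $C=\{0,1,\sqrt2\}$, and let $x\notin\mathbb Z+\sqrt2\,\mathbb Z$. The component of $x$ consists of the "up" vertices $(p,q)=x+2(p+q\sqrt2)$ and the "down" vertices $\langle p,q\rangle=-x-2(p+q\sqrt2)$, with $p,q\in\mathbb Z$. The three reflections send $(p,q)$ to $\langle p,q\rangle$, $\langle p-1,q\rangle$ and $\langle p,q-1\rangle$. This is the adjacency of triangles in the triangulated plane. Let $(p,q)$ be the triangle with corners $(p,q),(p+1,q),(p,q+1)$, and let $\langle p,q\rangle$ be the triangle with corners $(p+1,q),(p,q+1),(p+1,q+1)$; two triangles are joined when they share a side. So the component is the hexagonal lattice.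

To handle all components at once we pass to a group. Let $G\rtimes\{\pm1\}$ be the set of pairs $(\varepsilon,v)$ with product $(\varepsilon,v)(\varepsilon',v')=(\varepsilon\varepsilon',v+\varepsilon v')$. It acts on $G$ by $(\varepsilon,v)x=\varepsilon x+v$. Put
$$S=\{(-1,2c):c\in C\},\qquad \Gamma=\langle S\rangle,\qquad A=\langle C\rangle,\qquad P=\{x\in G:2x\in 2A\},\qquad X=G\setminus P .$$
Each $s\in S$ has order 2. For $\gamma\in\Gamma$ let $|\gamma|$ be the least length of a word in $S$ that equals $\gamma$, and let $b(r)$ be the number of $\gamma\in\Gamma$ with $|\gamma|\le r$. Four facts will be used.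

1. *$P$ is countable and $\Gamma$-invariant.* $A$ is countable, and each nonempty fiber of $x\mapsto2x$ is a coset of the countable group $\{2x=0\}$; so $P$ is countable. Every $(\varepsilon,v)\in\Gamma$ has $v\in2A\subset A$. If $2x\in2A$, then $2(\varepsilon x+v)=\varepsilon\cdot2x+2v\in2A$. In $\mathbb R^n$ simply $P=A$.
2. *$\Gamma$ acts freely by homeomorphisms on $X$.* If $x+v=x$, then $v=0$ and the group element is the identity. If $-x+v=x$ with $v\in2A$, then $2x=v\in2A$, so $x\in P$.
3. *There is a sign.* The map $\mathrm{sgn}(\varepsilon,v)=\varepsilon$ is a homomorphism to $\{\pm1\}$ with value $-1$ on $S$.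
4. *Growth is polynomial.* A word of length $l$ in $S$ equals $\big((-1)^l,\,2\sum_{c}m_cc\big)$ with integers $|m_c|\le l$. So $b(r)\le2(2r+1)^{|C|}\le2^{|C|+1}(1+r)^{|C|}$.

The object on which everything turns is a Borel proper 3-coloring of this graph off the countable set $P$, that is, a Borel map
$$\chi_1:X\to\{0,1,2\}\quad\text{with}\quad \chi_1(2c-x)\ne\chi_1(x)\ \text{ for all }x\in X,\ c\in C. \tag{1}$$
It will replace an arbitrary, possibly wild coloring of $G$ by a Borel one. We next explain why anybody wants that.

## 2. Centerpole sets and the statements to be proved

**Definition (totally bounded, unbounded).** A subset $B$ of a topological group $G$ is *totally bounded* if for every neighborhood $U$ of the neutral element, $B$ is covered by finitely many left shifts of $U$. Otherwise $B$ is *unbounded*.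

In $\mathbb R^n$ a set is unbounded exactly when it is unbounded in the metric sense. In a discrete group, taking $U$ to be the neutral element alone shows that the totally bounded sets are the finite ones.

**Definition (coloring).** For a positive integer $k=\{0,\dots,k-1\}$, a *$k$-coloring* of $G$ is any function $\chi:G\to k$. It is *Borel* if every $\chi^{-1}(i)$ is a Borel set.

**Definition (symmetric set).** $S\subset G$ is symmetric with respect to $c$ if $Sc^{-1}=cS^{-1}$. In additive notation this reads $S-c=c-S$, or $S=2c-S$. For instance, $\mathbb Z\subset\mathbb R$ is symmetric with respect to $\frac12$.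

**Definition (centerpole set).** $C\subset G$ is *$k$-centerpole for (Borel) colorings* if for every (Borel) $k$-coloring $\chi$ of $G$ there are $c\in C$ and an unbounded $\chi$-monochromatic set symmetric with respect to $c$. The smallest cardinality of such a $C$ is $c_k(G)$ for arbitrary colorings and $c_k^B(G)$ for Borel ones; it is $\infty$, larger than every cardinal, if there is no such $C$.

Call a coloring *bad for $C$* if no $c\in C$ admits an unbounded monochromatic set symmetric with respect to $c$. So $C$ is $k$-centerpole exactly when no bad $k$-coloring exists, and likewise for Borel colorings. For instance, $\{0\}\subset\mathbb R$ is not 2-centerpole: color $x$ by $0$ if $x\ge0$ and by $1$ otherwise; then $\{0\}$ and $\emptyset$ are the only monochromatic sets symmetric with respect to $0$.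

There are fewer Borel colorings than colorings, so a $k$-centerpole set is $k$-centerpole for Borel colorings, and $c_k^B(G)\le c_k(G)$. Taras Banakh and Ostap Chervak, in "Centerpole sets for colorings of Abelian groups", arXiv:1003.2588 (2010), ask whether $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)$ for every $k\le n$. In plain words: if one wants to defeat a finite set of centers, are non-Borel colorings ever better weapons than Borel ones? They are not.

**Theorem 1.** For all positive integers $k,n$: $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)$. This value is at most $2^{k+1}-1$ if $k\le n$, and is $\infty$ if $k>n$.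

**Theorem 2.** For every finite $C\subset\mathbb R^n$ and every $k\ge1$: $C$ is $k$-centerpole for Borel colorings if and only if it is $k$-centerpole for arbitrary colorings.

**Theorem 3.** Let $G$ be a separable metrizable abelian topological group such that $\{x:2x=0\}$ is countable, let $C\subset G$ be finite and $k\ge3$. Then $C$ is $k$-centerpole for Borel colorings if and only if it is $k$-centerpole for arbitrary colorings. Hence if $k\ge3$ and $c_k^B(G)$ is finite, then $c_k(G)=c_k^B(G)$.

## 3. One color, two colors, and more colors than dimensions

For $k=1$, every nonempty $C\subset\mathbb R^n$ is 1-centerpole (take the whole space) and $\emptyset$ is not, both for all colorings and for Borel ones. So $c_1(\mathbb R^n)=c_1^B(\mathbb R^n)=1$. Two colors can also be done by hand.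

**Proposition 4.** For any $C\subset\mathbb R^n$ the following are equivalent: $C$ is 2-centerpole; $C$ is 2-centerpole for Borel colorings; $C$ is not contained in a line. (A set with at most one point counts as contained in a line.)

*Proof.* The first property implies the second. It remains to prove that the second implies the third and that the third implies the first.

**Collinear centers: a bad Borel coloring.** The aim is to separate opposite points, up to a bounded error. Affine bijections preserve point reflections, boundedness and Borel sets, so we may assume $C\subset\mathbb R\times\{0\}$. Write $x=(x_1,x')$. Color $x$ by $0$ if $x'>_{lex}0$, or if $x'=0$ and $x_1\ge0$; color it by $1$ otherwise. This is Borel. Let $c=(c_1,0)\in C$, so that $2c-x=(2c_1-x_1,-x')$. If $x'\ne0$, then exactly one of $x',-x'$ is lexicographically positive, and the two points have different colors. If $x'=0$ and the colors agree, then $x_1$ and $2c_1-x_1$ are both $\ge0$ or both $<0$, so $x_1$ lies between $0$ and $2c_1$. Hence every monochromatic set symmetric with respect to $c$ is bounded, and the coloring is bad for $C$.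

**Non-collinear centers: no bad coloring.** The aim is to walk around the origin through points of one color and arrive at a reflected point. Let $a,b,c\in C$ be non-collinear and suppose $\chi$ is a bad 2-coloring. For $u\in\{a,b,c\}$ and a color $i$, the set $\{x:\chi(x)=\chi(2u-x)=i\}$ is monochromatic and symmetric with respect to $u$, hence bounded. So there is $R$ with $\chi(x)\ne\chi(2u-x)$ whenever $|x|>R$ and $u\in\{a,b,c\}$. If $|x|$ is large enough that $|x|>R$ and $|2u-x|>R$, two changes among two colors give, for $u,w\in\{a,b,c\}$,
$$\chi(x)=\chi\big(2w-(2u-x)\big)=\chi\big(x+2(w-u)\big).$$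
Write $[s,t]=a+s(b-a)+t(c-a)$. Steps $(\pm2,0)$ and $(0,\pm2)$ in these coordinates therefore keep the color when the starting point is far from the origin. For a positive integer $l$ go by such steps from $[2l,0]$ to $[2l,2l]$, to $[-2l,2l]$, to $[-2l,0]$. All points met have $\max(|s|,|t|)=2l$. Since $(s,t)\mapsto[s,t]$ is an injective affine map, they are all far from the origin when $l$ is large. So $\chi([2l,0])=\chi([-2l,0])$. But $[-2l,0]=2a-[2l,0]$ must have the other color, a contradiction. $\square$

So $c_2(\mathbb R^n)=c_2^B(\mathbb R^n)=3$ for $n\ge2$, and both are $\infty$ for $n=1$. The second value is a case of the following.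

**Proposition 5.** If $k>n$, then $c_k^B(\mathbb R^n)=c_k(\mathbb R^n)=\infty$.

*Proof.* The aim is a Borel coloring with $n+1$ colors that is bad for all centers at once. Let $a_0,\dots,a_n\in\mathbb R^n$ satisfy $\sum a_i=0$, with any $n$ of them linearly independent (for example $e_1,\dots,e_n$ and $-\sum e_i$). Let $\sigma_i$ be the closed cone generated by $\{a_j:j\ne i\}$. These cones cover $\mathbb R^n$: write $x=\sum t_ja_j$ and subtract $\min_j t_j$ from all coefficients, which does not change the sum; now all coefficients are $\ge0$ and one of them is $0$. Color $x$ by the least $i$ with $x\in\sigma_i$. This is Borel and uses $n+1\le k$ colors. A monochromatic set symmetric with respect to $c$ lies in some $\sigma_i\cap(2c-\sigma_i)$. In the basis $\{a_j\}_{j\ne i}$, all coordinates of a point of this intersection lie between $0$ and those of $2c$. So it is bounded, and no subset of $\mathbb R^n$ is $k$-centerpole, even for Borel colorings. $\square$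

## 4. For $k\le n$, some set of $2^{k+1}-1$ centers suffices

Theorem 3 compares the two numbers only when $c_k^B$ is finite, because it speaks about finite sets. So we need an explicit finite centerpole set. The textbook input is the Lusternik–Schnirelmann theorem: if the sphere $S^m$ is covered by $m+1$ closed sets, then one of them contains an antipodal pair.

**Proposition 6.** Let $k\le n$ and $D=\{0,1\}^k\cup\{-1,0\}^k$, so $|D|=2^{k+1}-1$. Then $\frac12D\times\{0\}\subset\mathbb R^k\times\mathbb R^{n-k}$ is $k$-centerpole in $\mathbb R^n$.

*Proof.* Restricting a coloring to $\mathbb R^k\times\{0\}$, we may treat a coloring $\chi:\mathbb R^k\to k$ and the set $\frac12D\subset\mathbb R^k$.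

**Step 1: a partition of unity on the integer points.** This step replaces a point $u$ by nearby integer points, compatibly with $u\mapsto-u$. For $\theta\in[0,1)$ put $r_\theta(u)=(\lfloor u_1+\theta\rfloor,\dots,\lfloor u_k+\theta\rfloor)$. For $v\in\mathbb Z^k$ let $b_v(u)$ be the length of $\{\theta\in[0,1):r_\theta(u)=v\}$, which is the length of the interval $[0,1)\cap\bigcap_i[v_i-u_i,\,v_i+1-u_i)$. (These are the barycentric coordinates of $u$ in the Kuhn, or Freudenthal, triangulation, whose simplices are spanned by vertices among $z,\,z+e_{\pi(1)},\,z+e_{\pi(1)}+e_{\pi(2)},\dots$ with $z\in\mathbb Z^k$ and $\pi$ a permutation. Indeed, as $\theta$ grows, $r_\theta(u)$ runs up such a chain from $z=\lfloor u\rfloor$, in the order of decreasing fractional parts of the $u_i$, and the average of $r_\theta(u)$ over $\theta$ is $u$.) Fix a positive integer $L$ and let $\partial$ be the boundary of $[-L,L]^k$. We check four properties.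

* (i) $b_v(u)$ is continuous in $u$, and $\sum_vb_v(u)=1$. The endpoints of the interval move continuously, and each $\theta$ is counted for exactly one $v$.
* (ii) If $b_v(u)>0$ and $b_{v'}(u)>0$, then $v-v'\in D$. For $\theta\le\theta'$ in $[0,1)$ each coordinate of $r_{\theta'}(u)-r_\theta(u)$ is $0$ or $1$.
* (iii) $b_{-v}(-u)=b_v(u)$. We have $r_\theta(-u)=-v$ if and only if $-v_i\le-u_i+\theta<-v_i+1$ for all $i$. With $\theta'=1-\theta$ this reads $v_i<u_i+\theta'\le v_i+1$ for all $i$. So $\theta'$ runs over an interval with the same endpoints as the one for $b_v(u)$.
* (iv) If $u\in\partial$, then every $v$ with $b_v(u)>0$ has $\|v\|_\infty=L$, and there are at most $k$ such $v$. Some $u_i$ is $L$ or $-L$, and then $\lfloor u_i+\theta\rfloor=u_i$ for all $\theta$. For the other coordinates $-L\le u_j\le L$ gives $-L\le\lfloor u_j+\theta\rfloor\le L$. As $\theta$ runs through $[0,1)$, each non-integer $u_j$ makes $\lfloor u_j+\theta\rfloor$ jump once and an integer $u_j$ never does. So there are at most $k-1$ jumps and at most $k$ values of $r_\theta(u)$.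

**Step 2: an antipodal pair.** This step finds two points of one color that are almost antipodal. Put
$$F_i=\{u\in\partial:\ b_v(u)\ge1/k\text{ for some }v\in\mathbb Z^k\text{ with }\chi(v)=i\},\qquad i<k.$$
By (iv) only finitely many $v$ matter, so $F_i$ is closed by (i). By (i) and (iv) some $b_v(u)$ is at least $1/k$, so the $k$ sets $F_i$ cover $\partial$. The map $u\mapsto u/|u|$ is a homeomorphism of $\partial$ onto $S^{k-1}$ that respects antipodes. The Lusternik–Schnirelmann theorem gives $i$ and $u$ with $u,-u\in F_i$. So there are $v,w$ of color $i$ with $b_v(u)>0$ and $b_w(-u)>0$. By (iii), $b_{-w}(u)>0$, and by (ii) $d:=v-(-w)=v+w\in D$. Thus $w=2\cdot\frac d2-v$, and $\|v\|_\infty=L$ by (iv).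

**Step 3: collect over all $L$.** This step makes the set unbounded. There are finitely many pairs $(d,i)$, so one of them occurs for infinitely many $L$. For these $L$ the corresponding points $v_L,w_L$ form a set of color $i$; it is symmetric with respect to $\frac d2\in\frac12D$, and unbounded since $\|v_L\|_\infty=L$. $\square$

## 5. Replacing a wild coloring off a countable set

Let $\chi_0$ be an arbitrary coloring that is bad for the finite set $C$. We want a bad Borel coloring. On the countable set $P$ of Section 1 we may keep $\chi_0$, because in $G$ every subset of a countable set is Borel. On $X=G\setminus P$ we are free to do something better than $\chi_0$: if no edge of the reflection graph on $X$ is monochromatic, then no nonempty monochromatic symmetric set meets $X$.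

**The first attempt: two colors by parity.** Choose one point $x_0$ in each $\Gamma$-orbit in $X$ and color $\gamma x_0$ by $\mathrm{sgn}\,\gamma$. By freeness this is well defined, and each generator changes the sign, so the coloring is proper with two colors. For $C=\{0,1\}\subset\mathbb R$ it can even be done in a Borel way: color $x\in\mathbb R\setminus\mathbb Z$ by whether $x$ modulo 2 lies in $(0,1)$ or in $(1,2)$. In general the choice of $x_0$ spoils measurability, and no cleverness repairs that.

**Where two colors fail.** Take $C=\{0,1,\sqrt2\}\subset\mathbb R$ as in Example B, so $X=\mathbb R\setminus A$ with $A=\mathbb Z+\sqrt2\,\mathbb Z$. Suppose $\chi:X\to\{0,1\}$ is Borel with $\chi(x)\ne\chi(2c-x)$ for all $x\in X$, $c\in C$, and let $E=\chi^{-1}(0)$. Since $x+2=2\cdot1-(2\cdot0-x)$, two changes of color show that $E$ is invariant under translation by $2$, and in the same way by $2\sqrt2$. These generate a dense group $H$. Let $\lambda$ be Lebesgue measure. For $s>0$ the function $t\mapsto\lambda(E\cap[t,t+s))$ is continuous and $H$-invariant, hence constant; call its value $\varphi(s)$. Then $\varphi(s+s')=\varphi(s)+\varphi(s')$ and $0\le\varphi(s)\le s$, so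 $\varphi(s)=\kappa s$ for some $\kappa$. By the Lebesgue density theorem, the density of $E$ is $0$ or $1$ at almost every point, so $\kappa\in\{0,1\}$. On the other hand, $c=0$ gives $-E=\chi^{-1}(1)=X\setminus E$, and $A$ is null. So $-E$ has density $\kappa$ and also $1-\kappa$, whence $\kappa=\frac12$, a contradiction.

**Many colors are easy.** The graph has degree at most $|C|$, and a greedy argument (Lemma 8(b) below with $F=S$) gives a Borel proper coloring with $|C|+1$ colors. This helps only if $k\ge|C|+1$, and nothing guarantees that.

The right number is three. This is optimal in the next statement, by the example just given.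

**Proposition 7.** Let $\Gamma$ be an infinite group generated by a finite set $S$ of elements of order 2, with a homomorphism $\mathrm{sgn}:\Gamma\to\{\pm1\}$ satisfying $\mathrm{sgn}(s)=-1$ for $s\in S$. Let $b(r)$ be the number of elements of $S$-word length $|\gamma|\le r$, and suppose $b(r)\le a(1+r)^N$ for some constant $a$ and positive integer $N$. Let $\Gamma$ act freely by homeomorphisms on a separable metrizable space $X$. Then there is a Borel map $\chi:X\to\{0,1,2\}$ with $\chi(sx)\ne\chi(x)$ for all $x\in X$, $s\in S$.

We first derive all three theorems from it. Its proof occupies Sections 6–9.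

*Proof of Theorem 3 from Proposition 7.* The implication from arbitrary to Borel colorings is trivial. Conversely, suppose $C$ is not $k$-centerpole, and let $\chi_0:G\to k$ be bad for $C$. We construct a bad Borel $k$-coloring. If $C=\emptyset$, every coloring is bad, so let $C\ne\emptyset$ and use the notation of Section 1.

**Step 1: the map $\chi_1$ of (1) exists.** If $\Gamma$ is infinite, facts 1–4 of Section 1 verify the hypotheses of Proposition 7 with $N=|C|$, and the proposition gives $\chi_1$. If $\Gamma$ is finite (for instance if $|C|=1$), the orbits are finite and a point of each can be chosen in a Borel way. Embed $X$ topologically in $[0,1]^{\mathbb N}$, and let $x_0$ be the lexicographically least point of $\Gamma x$. Write $x=\gamma x_0$, and let $\chi_1(x)=0$ if $\mathrm{sgn}\,\gamma=1$ and $\chi_1(x)=1$ otherwise. Generators change the sign. The map is Borel, because $\chi_1(x)$ depends only on which of the finitely many points $\delta x$ ($\delta\in\Gamma$) is least, and for $\alpha,\beta\in\Gamma$ the set of $x$ with $\alpha x$ lexicographically smaller than $\beta x$ is Borel, as checked at the start of Section 6.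

**Step 2: patch.** The aim is to combine the two colorings. Let $\chi=\chi_0$ on $P$ and $\chi=\chi_1$ on $X$. This is a $k$-coloring because $k\ge3$. It is Borel because $P$ is countable and $X$ is therefore Borel.

**Step 3: $\chi$ is bad.** Let $T$ be $\chi$-monochromatic with $T=2c-T$, $c\in C$. If there were $x\in T\cap X$, then $2c-x\in T\cap X$ by invariance of $X$, and $\chi_1(2c-x)=\chi_1(x)$, contrary to (1). So $T\subset P$, and $T$ is $\chi_0$-monochromatic and symmetric with respect to $c$. Since $\chi_0$ is bad, $T$ is totally bounded. So $\chi$ is bad for $C$.

For the last statement of the theorem, take a set with $c_k^B(G)<\infty$ elements that is $k$-centerpole for Borel colorings. It is finite, so it is $k$-centerpole for all colorings, and $c_k(G)\le c_k^B(G)\le c_k(G)$. $\square$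

*Proof of Theorem 2.* For $k=1$ and $k=2$ see Section 3; for $k\ge3$ apply Theorem 3 with $G=\mathbb R^n$. $\square$

*Proof of Theorem 1.* For $k>n$ this is Proposition 5. Let $k\le n$. By Proposition 6, $c_k^B(\mathbb R^n)\le c_k(\mathbb R^n)\le2^{k+1}-1<\infty$. So there is a finite $C$ with $|C|=c_k^B(\mathbb R^n)$ that is $k$-centerpole for Borel colorings. By Theorem 2 it is $k$-centerpole for all colorings, so $c_k(\mathbb R^n)\le c_k^B(\mathbb R^n)$. The reverse inequality is trivial. $\square$

## 6. Local rules

From here on, $\Gamma,S,\mathrm{sgn},b,a,N,X$ are as in Proposition 7. Let $d$ be the path metric of the graph on $X$ with edges $\{x,sx\}$, with $d=\infty$ between different orbits. A path from $\alpha x$ to $\beta x$ spells a word $s_l\cdots s_1$ with $s_l\cdots s_1\alpha x=\beta x$, and by freeness this means $s_l\cdots s_1=\beta\alpha^{-1}$. Hence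
$$d(\alpha x,\beta x)=|\beta\alpha^{-1}|. \tag{2}$$
So $B(x,r)=\{\gamma x:|\gamma|\le r\}$ has exactly $b(r)$ points, and each orbit is an infinite, connected, locally finite graph. For sets, $d(E,E')$ is the least distance between points of $E$ and $E'$. Put $N_t(E)=\{x:d(x,E)\le t\}$.

Fix a topological embedding $X\subset[0,1]^{\mathbb N}$ (possible since $X$ is separable metrizable), and let $\prec$ be the lexicographic order. For $\alpha,\beta\in\Gamma$ the set $\{x:\alpha x\prec\beta x\}$ is Borel: it is the union over $m$ of the sets of $x$ for which the first $m$ coordinates of $\alpha x$ and $\beta x$ agree (a closed condition) and the next coordinate of $\alpha x$ is smaller (an open one). For Borel $T$ the set $\{x:\gamma x\in T\}=\gamma^{-1}T$ is Borel.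

**Definition (local rule).** A set, or a finitely-valued function, on a Borel subset of $X$ is given by a *local rule* if membership or value at $x$ is determined by the truth values of finitely many conditions "$\gamma x\in T$" ($T$ Borel) and "$\alpha x\prec\beta x$", the list of conditions not depending on $x$. Such a set or function is Borel.

For example, $N_2(T)$ is Borel for Borel $T$: we have $x\in N_2(T)$ if and only if $\gamma x\in T$ for some $|\gamma|\le2$. By (2), distances between the points $\gamma x$ are known in advance, so they may be used freely in local rules.

**Lemma 8.** Let $F\subset\Gamma\setminus\{e\}$ be finite and symmetric ($F=F^{-1}$), and let $Z\subset X$ be Borel. Consider the graph on $Z$ joining $z$ to $\gamma z$ ($\gamma\in F$, $\gamma z\in Z$). (a) It has a Borel maximal independent set. (b) If all degrees are $\le\Delta$, it has a Borel proper $(\Delta+1)$-coloring.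

*Proof.* The idea is to cut $Z$ into countably many independent Borel pieces and be greedy. For $x\in X$ and $\gamma\in F$ we have $\gamma x\ne x$, so by continuity $x$ has a neighborhood $O$ with $\gamma O\cap O=\emptyset$, and one $O$ works for all $\gamma\in F$. Hence the members $O$ of a countable base with $\gamma O\cap O=\emptyset$ for all $\gamma\in F$ cover $X$. List them as $O_1,O_2,\dots$ and let $W_m=Z\cap O_m\setminus\bigcup_{l<m}O_l$. These sets are Borel, independent, and partition $Z$.

(a) Inductively let $Y_m$ be the set of $x\in W_m$ with no neighbor in $Y_1\cup\dots\cup Y_{m-1}$, and take $Y=\bigcup_mY_m$. Each $Y_m$ is given by a local rule on $W_m$, so $Y$ is Borel. It is independent: two neighbors in $Y$ cannot lie in the same $W_m$, and the one in the later piece has no neighbor in the earlier ones. It is maximal: a point of $W_m\setminus Y_m$ has a neighbor in some $Y_l$ with $l<m$.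

(b) Inductively color $x\in W_m$ by the least color in $\{0,\dots,\Delta\}$ not used on its neighbors in $\bigcup_{l<m}W_l$. Such a color exists because there are at most $\Delta$ neighbors, and $W_m$ is independent, so the coloring is proper. Each stage is a local rule. $\square$

## 7. Well separated balls at sparse scales

To color by parity we need, on every orbit, base points that a local rule can find. We obtain them from finite sets that cover $X$, sit at widely different scales, and are far apart within each scale. Polynomial growth enters here and nowhere else.

**Lemma 9.** There are an integer $L$ and powers $\rho_1<\rho_2<\cdots$ of $201$ with $\rho_1\ge100$, $\rho_{j+1}\ge100\rho_j$ and $b(201\rho_j)\le L\,b(\rho_j)$ for all $j$.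

*Proof.* Let $L=201^{N+1}$. If $b(201\rho)\le L\,b(\rho)$ held for only finitely many $\rho=201^t$, then for some $t_0$ we would have $b(201^t)\ge L^{t-t_0}=201^{(N+1)(t-t_0)}$ for all $t\ge t_0$. But $b(201^t)\le a(1+201^t)^N\le a2^N201^{Nt}$, a contradiction for large $t$. So infinitely many powers qualify; choose a sparse enough sequence of them. $\square$

**Lemma 10.** For each $j$ there is a family $\mathcal D_j$ of balls of radius $3\rho_j$ such that $U_j=\bigcup\mathcal D_j$ is Borel, distinct members of $\mathcal D_j$ are at distance $>194\rho_j$, and $\bigcup_jU_j=X$. Members of $\mathcal D_j$ are graph-connected and have diameter $\le6\rho_j$.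

*Proof.* **Step 1: nets split into $L$ sparse classes.** A net at scale $\rho_j$ covers everything but its balls touch, so we split it into boundedly many sparse classes. Fix $j$ and write $\rho=\rho_j$. Lemma 8(a) with $Z=X$ and $F=\{\gamma:0<|\gamma|\le2\rho\}$ gives a Borel maximal set $Y_j$ whose distinct points have distance $>2\rho$; by maximality every $x$ is within $2\rho$ of $Y_j$. For $y\in Y_j$ the balls $B(y',\rho)$ with $y'\in Y_j\cap B(y,200\rho)$ are disjoint and contained in $B(y,201\rho)$. So there are at most $b(201\rho)/b(\rho)\le L$ such $y'$, including $y$ itself. Lemma 8(b) with $Z=Y_j$, $F=\{\gamma:0<|\gamma|\le200\rho\}$ and $\Delta=L-1$ gives $Y_j=\bigsqcup_{i<L}Y_{j,i}$ with $Y_{j,i}$ Borel and distinct points of $Y_{j,i}$ at distance $>200\rho_j$. Every $x$ satisfies $B(x,\rho_j)\subset B(y,3\rho_j)$ for some $y\in Y_j$.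

**Step 2: each orbit commits to one class $i$.** For one $i$, the balls around $Y_{j,i}$ are far apart, but at a single scale they need not cover. We use infinitely many scales. Let $X_i$ be the set of $x$ such that for every $t\in\mathbb N$ there are $j$ and $y\in Y_{j,i}$ with $B(x,t)\subset B(y,3\rho_j)$.

*$X_i$ is Borel.* For fixed $t,j$ such a $y$ is $\gamma x$ with $|\gamma|\le3\rho_j$, and $B(x,t)\subset B(\gamma x,3\rho_j)$ is by (2) a property of $\gamma$ alone. So the condition is a local rule, and $X_i$ is a countable intersection over $t$ of countable unions over $j$ of such sets.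

*$X_i$ is $\Gamma$-invariant.* If $x'$ is in the orbit of $x$, then $B(x',t)\subset B(x,t+d(x,x'))$. (This is the reason for demanding all $t$.)

*$\bigcup_{i<L}X_i=X$.* For each $x$ and $j$ there is $i$ with $B(x,\rho_j)\subset B(y,3\rho_j)$ for some $y\in Y_{j,i}$. Some $i$ occurs for infinitely many $j$, and $\rho_j\to\infty$, so $x\in X_i$.

**Step 3: define $\mathcal D_j$.** Let $X_i'=X_i\setminus\bigcup_{i'<i}X_{i'}$; these sets are Borel, invariant, and partition $X$. Let $\mathcal D_j$ consist of the balls $B(y,3\rho_j)$ with $y\in Y_{j,i}\cap X_i'$, $i<L$. Then $x\in U_j$ if and only if $\gamma x\in\bigcup_{i<L}(Y_{j,i}\cap X_i')$ for some $|\gamma|\le3\rho_j$, a local rule. Balls are graph-connected and have diameter $\le6\rho_j$. Distinct members in one orbit come from the same $i$, so their centers are $>200\rho_j$ apart and the balls are $>194\rho_j$ apart; members in different orbits are at distance $\infty$. Finally let $x\in X$, say $x\in X_i'$. The definition of $X_i$ with $t=0$ gives $j$ and $y\in Y_{j,i}$ with $x\in B(y,3\rho_j)$, and $y\in X_i'$ by invariance. So $x\in U_j$. $\square$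

## 8. Swallowing whole components: a Borel toast

Two balls of different scales may cross: the small one may lie half inside the big one, and then their boundaries interfere. The remedy is to enlarge the big ball so that it swallows every small set that comes near it. But small sets of different scales may form clusters, and a swallowed set may come close to another one that is not swallowed. So we swallow whole clusters, and we must check that clusters stay small.

**Definition (20-connected).** A set is *20-connected* if any two of its points are joined by a chain inside the set with consecutive distances $\le20$. The *20-components* of a set are its maximal 20-connected subsets. Distinct 20-components are at distance $>20$.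

For example, on a path whose vertices are numbered by $\mathbb Z$, the set $\{0,20,45\}$ has the 20-components $\{0,20\}$ and $\{45\}$.

**Definition (lumps).** Let $W_0=\emptyset$. For $j\ge1$ and $D\in\mathcal D_j$ let
$$D^*=D\cup\bigcup\{N_5(E):E\text{ a 20-component of }W_{j-1},\ d(E,D)\le10\},$$
$$T_j=\bigcup_{D\in\mathcal D_j}D^*,\qquad W_j=T_1\cup\dots\cup T_j.$$
The sets $D^*$, $D\in\mathcal D_j$, are the *lumps of index $j$*.

**Lemma 11.** For every $j$:

* (a) $T_j$ is Borel; lumps of index $j$ are 20-connected of diameter $\le6.18\rho_j\le7\rho_j$; those coming from distinct $D$ are at distance $>100\rho_j$.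
* (b) Every 20-component of $W_j$ has diameter $\le8\rho_j$.

*Proof.* Induction on $j$. For $j=1$ we have $D^*=D$ and $T_1=W_1=U_1$. By Lemma 10 the 20-components of $W_1$ are the members of $\mathcal D_1$, and everything is clear. Let $j\ge2$ and assume the lemma below $j$.

**(a): swallowing enlarges $D$ only slightly.** Let $z\in N_5(E)$ with $E$ as in the definition of $D^*$. By (b) for $j-1$, $z$ is within $5+8\rho_{j-1}+10\le9\rho_{j-1}\le0.09\rho_j$ of $D$. So $\operatorname{diam}D^*\le6\rho_j+0.18\rho_j=6.18\rho_j$, and lumps from distinct $D$ are at distance $>194\rho_j-0.18\rho_j>193\rho_j$. The set $D^*$ is 20-connected because $D$ is graph-connected, each added $E$ is 20-connected and within $10$ of $D$, and every point of $N_5(E)$ is within $5$ of $E$.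

For Borelness, $x\in T_j$ if and only if $x\in U_j$, or there is $p\in W_{j-1}$ with $d(x,p)\le5$ whose 20-component $E$ in $W_{j-1}$ satisfies $d(E,U_j)\le10$. By (b) for $j-1$, $E\subset B(p,8\rho_{j-1})$, so $E$ is the set of points reachable from $p$ by 20-chains inside $W_{j-1}\cap B(p,8\rho_{j-1})$. Hence everything depends on which of the points $\gamma x$ with $|\gamma|\le8\rho_{j-1}+15$ lie in the Borel sets $W_{j-1}$ and $U_j$. This is a local rule.

**(b): clusters stay small.** *First, a 20-component $Q$ of $W_j$ meets at most one lump of index $j$.* If not, some 20-chain in $W_j$ joins two distinct lumps of index $j$; take one with the smallest number of points among all such chains. An interior point in $T_j$ would lie in a lump of index $j$ different from at least one of the two end lumps, and part of the chain would be a shorter chain of the same kind. So the interior points lie in $W_j\setminus T_j\subset W_{j-1}$, and in one 20-component of $W_{j-1}$. Hence the two lumps are at distance $\le8\rho_{j-1}+40<100\rho_j$ (if there are no interior points, at distance $\le20$). This contradicts (a).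

*Second, the diameter.* If $Q$ meets no lump of index $j$, then $Q$ lies in a 20-component of $W_{j-1}$ and has diameter $\le8\rho_{j-1}$. If $Q$ meets the lump $B$ of index $j$, follow a 20-chain in $Q$ from a given point $q$ until it first hits $B$. The earlier points lie in $Q\setminus B\subset W_{j-1}$, in one 20-component of $W_{j-1}$. So $d(q,B)\le8\rho_{j-1}+20$, and
$$\operatorname{diam}Q\le6.18\rho_j+2(8\rho_{j-1}+20)\le6.34\rho_j+40\le8\rho_j,$$
the last step because $\rho_j\ge100$. $\square$

**Lemma 12 (toast property).** Let $A,B$ be lumps of indices $i,j$.

* (T1) If $i=j$ and $A\ne B$, then $d(A,B)>10$.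
* (T2) If $i<j$, then $d(A,B)>10$ or $N_5(A)\subset B$.

Lumps are finite and cover $X$, and no lump of one index equals, as a set, a lump of another index. So the index $\operatorname{ind}A$ of a lump $A$ is well defined.

*Proof.* (T1) is in Lemma 11(a). For (T2), let $B=D^*$. Since $A\subset W_{j-1}$ is 20-connected, $A\subset E$ for a 20-component $E$ of $W_{j-1}$. If $d(E,D)\le10$, then $N_5(A)\subset N_5(E)\subset B$. Otherwise $d(A,D)>10$, and $B$ consists of $D$ and of sets $N_5(E')$ with $E'\ne E$. For these $d(E,E')>20$, so $d(A,N_5(E'))>15$. Hence $d(A,B)>10$.

Lumps cover $X$ because $D\subset D^*$ and $\bigcup_jU_j=X$. They are finite since they have finite diameter. Orbits are infinite and connected, so a lump $A$ has a neighbor outside itself and $N_5(A)\not\subset A$. If $A$ were also a lump of a larger index, (T2) with $B=A$ would give $N_5(A)\subset A$, a contradiction. $\square$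

## 9. Changing parity inside a collar

Each lump $A$ provides a base point, hence a parity coloring of its whole orbit. Different lumps may disagree about parity. We let each point use the parity of the lump of smallest index that contains it, and we use the third color in a thin shell around each lump to pass from one parity to the opposite one.

**Notation.** For a lump $A$ let $a(A)$ be its $\prec$-least element. For $y=\gamma a(A)$ in its orbit let $\sigma_A(y)=0$ if $\mathrm{sgn}\,\gamma=1$, and $\sigma_A(y)=1$ otherwise. Since $\mathrm{sgn}(s\gamma)=-\mathrm{sgn}\,\gamma$, this is a proper 2-coloring of the orbit. If $a(B)=\delta a(A)$, then $\gamma a(B)=\gamma\delta a(A)$; so for lumps in one orbit either $\sigma_A=\sigma_B$ or $\sigma_A=1-\sigma_B$ throughout. For $x\in X$ let $j(x)=\min\{j:x\in T_j\}$, and let $A(x)$ be the unique lump of index $j(x)$ containing $x$. Say $x$ is in the *collar* of $A$ if $1\le d(x,A)\le2$.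

**The transition.** Suppose that $A$ lies deep inside $B$ and $\sigma_A=1-\sigma_B$. Use the following colors, according to the distance to $A$.
$$\begin{array}{c|cccc}
d(x,A) & 0 & 1 & 2 & \ge3\\ \hline
\sigma_B(x)=0 & 1 & 2 & 2 & 0\\
\sigma_B(x)=1 & 0 & 0 & 1 & 1
\end{array}\tag{3}$$
In column $0$ the color is $\sigma_A$; in column $\ge3$ it is $\sigma_B$. Neighbors lie in different rows, and their distances to $A$ differ by at most $1$. Inspection of (3) shows that they get different colors: an equal pair would be $1,1$ in columns $0$ and $\ge2$, or $0,0$ in columns $\ge3$ and $\le1$. Two collar layers are enough. What remains is to see that collars of different lumps do not interfere.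

**Claim 13.** If $x\notin A$ and $d(x,A)\le5$, then every lump containing $x$ has larger index than $A$ and contains $N_5(A)$.

*Proof.* Let $B\ni x$ be a lump. Then $B\ne A$ and $d(A,B)\le5$. Equal indices contradict (T1). If $B$ had smaller index, (T2) would give $x\in N_5(B)\subset A$, a contradiction. So $B$ has larger index and (T2) gives $N_5(A)\subset B$. $\square$

**Claim 14.** If $d(x,y)\le1$, $x$ is in the collar of $A$ and $y$ is in the collar of $A'$, then $A=A'$.

*Proof.* Suppose $A\ne A'$. Since $d(A,A')\le5$, (T1) shows that the indices differ, and (T2) gives $N_5(A)\subset A'$ or $N_5(A')\subset A$. In the first case $d(y,A)\le3$ gives $y\in A'$; in the second $d(x,A')\le3$ gives $x\in A$. Both contradict the definition of a collar. $\square$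

With $x=y$ this shows that each $x$ is in the collar of at most one lump.

**Definition of $\chi$.** Let $B=A(x)$.

* If $x$ is in no collar, or in the collar of $A$ with $\sigma_A=\sigma_B$, let $\chi(x)=\sigma_B(x)$.
* If $x$ is in the collar of $A$ and $\sigma_A=1-\sigma_B$, let $\chi(x)$ be as in columns 1 and 2 of (3). That is, $\chi(x)=2$ if $\sigma_B(x)=0$; and if $\sigma_B(x)=1$, then $\chi(x)=0$ when $d(x,A)=1$, and $\chi(x)=1$ when $d(x,A)=2$.

**Step 1: $\chi$ is Borel.** We show that on each set $\{x:j(x)=j\}=T_j\setminus W_{j-1}$ it is given by a local rule; these sets are Borel and partition $X$. Fix $j$ and let $j(x)=j$. By the diameter and separation bounds of Lemma 11(a), the lump of index $i$ containing a point $p\in T_i$ equals $T_i\cap B(p,7\rho_i)$. So $A(x)=T_j\cap B(x,7\rho_j)$. By Claim 13 a lump whose collar contains $x$ has index $i<j$. For $i<j$ we have $x\notin T_i$, and $x$ is in the collar of a lump of index $i$ if and only if $\gamma x\in T_i$ for some $|\gamma|\le2$. In that case the lump is $A=T_i\cap B(\gamma x,7\rho_i)$ for any such $\gamma$. Moreover $d(x,A)$ is the least $|\gamma|$ with $\gamma x\in T_i$, since other lumps of index $i$ are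 far away. Thus the sets of group elements $\gamma$ with $\gamma x\in A(x)$, respectively $\gamma x\in A$, are determined by which points $\gamma x$ with $|\gamma|\le7\rho_j+2$ lie in $T_1,\dots,T_j$. The group elements carrying $x$ to $a(A(x))$ and to $a(A)$ are then determined by $\prec$ among finitely many points $\gamma x$, and $\sigma_{A(x)}(x)$, $\sigma_A(x)$ by the signs of these elements. Finally, $\sigma_A=\sigma_{A(x)}$ if and only if these two values at $x$ agree. So $\chi$ is given by a local rule on $\{j(x)=j\}$.

**Step 2: $\chi$ is proper when $A(x)=A(y)=B$.** Let $x,y$ be adjacent. The aim is to show that both points see at most one and the same collar, so that (3) applies. If neither is in a collar, $\chi=\sigma_B$ at both, and these values differ. Otherwise, by symmetry, let $x$ be in the collar of $A$. If $y\in A$, then $\operatorname{ind}A(y)\le\operatorname{ind}A<\operatorname{ind}A(x)$ by Claim 13, contradicting $A(x)=A(y)$. So $1\le d(y,A)\le3$, and by Claim 14 $y$ is in no collar other than that of $A$. If $\sigma_A=\sigma_B$, both colors are values of $\sigma_B$ and differ. Let $\sigma_A=1-\sigma_B$. Then both colors are read off (3) in columns 1, 2 and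 $\ge3$. Of $x,y$, the one with $\sigma_B=0$ has color $2$ (distance $\le2$) or $0$ (distance $3$). The one with $\sigma_B=1$ has color $0$ (distance $1$) or $1$ (distance $2$ or $3$). They could agree only if both have color $0$; then the distances to $A$ would be $3$ and $1$, impossible for adjacent vertices.

**Step 3: $\chi$ is proper when $A(x)\ne A(y)$.** The aim is to show that one point lies on the rim of a lump and the other in the first layer of its collar. We have $j(x)\ne j(y)$, since equal indices would put two distinct lumps of one index at distance $\le1$, contrary to (T1). Say $j(x)<j(y)$, and let $A=A(x)$, $B=A(y)$. Then $y\notin A$, because $j(y)>\operatorname{ind}A$. So $d(y,A)=1$, and $y$ is in the collar of $A$ (and of no other lump). If $x$ were in the collar of some $A''$, Claim 13 would give $N_5(A'')\subset A$; since $d(y,A'')\le3$, this would put $y$ in $A$, a contradiction. So $x$ is in no collar and $\chi(x)=\sigma_A(x)$. If $\sigma_A=\sigma_B$, then $\chi(y)=\sigma_B(y)=\sigma_A(y)\ne\sigma_A(x)$. If $\sigma_A=1-\sigma_B$, then either $\chi(y)=2$, or $\sigma_B(y)=1$ and $\chi(y)=0=\sigma_A(y)$. In either case $\chi(y)\ne\sigma_A(x)=\chi(x)$.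

So $\chi:X\to\{0,1,2\}$ is Borel and $\chi(sx)\ne\chi(x)$ for all $x\in X$, $s\in S$. This proves Proposition 7, and with it Theorems 1, 2 and 3. $\blacksquare$
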